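# A Cantor cube inside $L$: why $C(2^{\omega_1})$ does not embed into $C(L)$ for Corson compact $L$

Conventions. "Compact" means compact Hausdorff, $\kappa$ is an infinite cardinal unless a finite value is named, and $C(K)$ is the Banach space of real continuous functions on the compact space $K$ with the supremum norm. An *embedding* $T:C(K)\to C(L)$ is an isomorphic embedding: a bounded linear operator that is an isomorphism onto its range, so that $\|Tf\|\ge c\|f\|$ for some $c>0$ and all $f$. The symbol $2^{\kappa}$ always denotes the Cantor cube $\{0,1\}^{\kappa}$ with the product topology. When a cardinal is meant we write $2^{\aleph_1}$, and $\mathfrak c=2^{\aleph_0}$. We work in ZFC. Any further axiom is named where it is assumed.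

## 1. Two points, four points, and $[0,1]^\kappa$

Start with the two-point space $2=\{0,1\}$ and the operator
$$E:C(2)\to C([0,1]),\qquad Ef(t)=(1-t)f(0)+t f(1).$$
Each value $Ef(t)$ is an average of $f(0)$ and $f(1)$, so $\|Ef\|\le\|f\|$. Since $Ef(0)=f(0)$ and $Ef(1)=f(1)$, $E$ is an isometric embedding. The interval is connected, so it does not map continuously onto $\{0,1\}$. Still, the two points leave a trace in $[0,1]$. Let $g=1_{\{1\}}$. Then $Eg(t)=t$, and for any $0<r<s<1$ the sets $\{Eg\le r\}=[0,r]$ and $\{Eg\ge s\}=[s,1]$ are disjoint, closed and nonempty. The closed subspace $Z=[0,r]\cup[s,1]$ maps continuously onto $\{0,1\}$.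

With two coordinates, $E:C(2^2)\to C([0,1]^2)$ is
$$Ef(t_1,t_2)=(1-t_1)(1-t_2)f(0,0)+(1-t_1)t_2f(0,1)+t_1(1-t_2)f(1,0)+t_1t_2f(1,1).$$
Again $E$ is isometric, because $Ef$ is an average at each $t$ and agrees with $f$ at the four corners. For $g_i=1_{\{z:z_i=1\}}$ we get $Eg_i(t)=t_i$. The points where each $t_i$ is $\le r$ or $\ge s$ form four corner rectangles, and their union maps onto $2^2$: record for each $i$ which alternative holds.

Nothing changes for infinite $\kappa$. Write $w_0(t)=1-t$ and $w_1(t)=t$. If $f\in C(2^\kappa)$ depends only on the coordinates in a finite set $F$, say $f(z)=\varphi(z|F)$, put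
$$Ef(t)=\sum_{u\in 2^F}\varphi(u)\prod_{\xi\in F}w_{u(\xi)}(t_\xi)\qquad(t\in[0,1]^\kappa).\tag{1}$$
Adding a superfluous coordinate to $F$ changes nothing, since $w_0+w_1=1$. So $Ef$ depends only on $f$, and $E$ is linear, because two functions can be written over a common $F$. The weights in (1) are nonnegative with sum $1$, so $\|Ef\|\le\|f\|$. If $t\in\{0,1\}^\kappa$, exactly one weight is $1$, and $Ef(t)=f(t)$. Hence $E$ is isometric on the functions that depend on finitely many coordinates. These form an algebra that contains the constants and separates points, so they are dense in $C(2^\kappa)$ by the Stone–Weierstrass theorem, and $E$ extends to an isometric embedding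
$$E:C(2^\kappa)\to C([0,1]^\kappa).\tag{2}$$
(This is integration of $f$ against the product measure $\bigotimes_{\xi}((1-t_\xi)\delta_0+t_\xi\delta_1)$.) Once more $Eg_\xi=t_\xi$, and the closed set of those $t$ with every $t_\xi\in[0,r]\cup[s,1]$ maps onto $2^\kappa$.

Here is a second operator on the same cube. For $y\in 2^\kappa$ let $\bar y$ be the point with all coordinates flipped. Let $L=2^\kappa\times\{+,-\}$ and
$$Tf(y,\pm)=f(y)\pm f(\bar y).\tag{3}$$
Since $\max(|a+b|,|a-b|)=|a|+|b|$, we have $\|Tf\|\ge\|f\|$, so $T$ is an embedding. Look at the absolute values $|Tg_\xi|$. Exactly one of $y,\bar y$ has $\xi$-th coordinate $1$, so $|Tg_\xi|=1$ *everywhere on $L$*: the test "small or large?" on $Tg_\xi$ sees nothing. Now localize. Fix one coordinate, call it $0$, and instead of $g_\xi$ use the indicator of $\{z:z_0=1,\ z_\xi=1\}$ for $\xi\ne0$. If $y_0=1$, then $\bar y_0=0$ and only $y$ can lie in this set, so $T$ of the indicator has the value $y_\xi$ at $(y,\pm)$. The test works again, at the cost of one coordinate. With two coordinates this can be read off from the four points: $T1_{\{(1,1)\}}$ has absolute value $1$ at $(1,1)$ and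 $(0,0)$, and value $0$ at $(1,0)$ and $(0,1)$.

So the examples raise this: if $C(2^\kappa)$ embeds into $C(L)$ by *any* operator, must some closed subspace of $L$ map continuously onto $2^\kappa$? A good place to test this is a class of compact spaces none of whose closed subspaces can map onto $2^{\omega_1}$.

## 2. Corson compact spaces do not map onto $2^{\omega_1}$

**Definition.** For a set $\Gamma$ let
$$\Sigma(\mathbb R^\Gamma)=\{x\in\mathbb R^\Gamma:\{\gamma:x_\gamma\ne0\}\text{ is countable}\},$$
with the product topology. A compact space is *Corson compact* if it is homeomorphic to a compact subspace of $\Sigma(\mathbb R^\Gamma)$ for some $\Gamma$.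

Every compact metrizable space is Corson compact, as it embeds into $\mathbb R^{\omega}$. A nonmetrizable example: for uncountable $\Gamma$ take $\{0\}\cup\{e_\gamma:\gamma\in\Gamma\}$, where $e_\gamma$ is the indicator of $\{\gamma\}$. Every neighborhood of $0$ contains all but finitely many $e_\gamma$, so the space is compact. It has uncountably many isolated points, so it is not separable and hence not metrizable. A closed subspace of a Corson compact space is Corson compact, directly from the definition.

**Lemma A.** No Corson compact space maps continuously onto $2^\kappa$ with $\kappa\ge\omega_1$.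

*Proof.* The point is that $2^{\omega_1}$ is separable but far from metrizable, while separable closed pieces of a Corson compact space are metrizable.

**Step 1: $2^{\omega_1}$ is separable.** (This is a case of the Hewitt–Marczewski–Pondiczery theorem.) Since $\omega_1\le\mathfrak c$, choose distinct reals $c_\xi\in[0,1]$ for $\xi<\omega_1$. For each finite union $V$ of intervals with rational endpoints, let $d_V(\xi)=1$ if $c_\xi\in V$ and $d_V(\xi)=0$ otherwise. There are countably many such points $d_V\in2^{\omega_1}$. Given finitely many distinct indices and prescribed values in $\{0,1\}$ at them, some $V$ contains exactly those of the corresponding $c_\xi$ at which the value $1$ is prescribed. So $\{d_V\}$ is dense.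

**Step 2: a metrizable piece that still maps onto $2^{\omega_1}$.** Suppose a Corson compact space maps onto $2^\kappa$. Composing with a projection we get a continuous surjection $h:Z\to2^{\omega_1}$ with $Z\subseteq\Sigma(\mathbb R^\Gamma)$ compact. Choose a countable $D\subseteq Z$ with $h[D]$ dense. All points of $D$ vanish off one countable set $\Gamma_0\subseteq\Gamma$. Vanishing off $\Gamma_0$ is a closed condition, so all points of $\overline D$ vanish off $\Gamma_0$, and $\overline D$ is homeomorphic to a compact subspace of $\mathbb R^{\Gamma_0}$. Thus $\overline D$ is compact metrizable. The set $h[\overline D]$ is compact and dense, so $h[\overline D]=2^{\omega_1}$.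

**Step 3: contradiction.** The map $f\mapsto f\circ h|_{\overline D}$ embeds $C(2^{\omega_1})$ isometrically into $C(\overline D)$, which is separable because $\overline D$ is compact metrizable. But the functions $g_\xi=1_{\{z:z_\xi=1\}}$, $\xi<\omega_1$, are at mutual distance $1$ in $C(2^{\omega_1})$, so $C(2^{\omega_1})$ is not separable. $\square$

Lemma A concerns continuous maps. Linear embeddings of function spaces are much weaker information, and the question is asked about them. In his paper "On isomorphisms of Banach spaces of continuous functions" (arXiv:1302.3211, 2013), Grzegorz Plebanek asks whether the statement "$C(2^{\omega_1})$ cannot be embedded into $C(L)$ with $L$ being Corson compact" can be proved without extra set-theoretic axioms. Two cases are given with the question. If $2^{\aleph_1}>\mathfrak c$, in particular under CH, the statement holds. Under MA$+\neg$CH it also holds, because then $C(K)$ embeds into $C(L)$ with $L$ Corson compact only if $K$ is Corson compact. What happens when $2^{\aleph_1}=\mathfrak c$ but MA fails? The answer is that ZFC alone proves the statement. The proof below uses neither of the two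 cases.

## 3. Four theorems

**Theorem 1.** Let $L$ be compact and let $T:C(2^\kappa)\to C(L)$ be a bounded linear operator for which there is $c>0$ with $\|Tg\|\ge c\|g\|$ for all $g\ge0$ (for instance, any isomorphic embedding). Then some closed subspace of $L$ maps continuously onto $2^\kappa$.

**Theorem 2.** If $\kappa\ge\omega_1$ and $L$ is Corson compact, then $C(2^\kappa)$ does not embed into $C(L)$. In particular $C(2^{\omega_1})$ does not.

**Theorem 3.** For $\kappa$ infinite and $L$ compact, the following are equivalent:

1. $C(2^\kappa)$ embeds isomorphically into $C(L)$;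
2. $C(2^\kappa)$ embeds isometrically into $C(L)$;
3. $L$ maps continuously onto $[0,1]^\kappa$;
4. some closed subspace of $L$ maps continuously onto $2^\kappa$.

Moreover, if $C(K)$ embeds into $C(L)$ and $K$ maps continuously onto $[0,1]^\kappa$, then so does $L$. Also, $C(2^{\omega_1})$ embeds into $C(L)$ for no countably tight compact $L$.

A space is *countably tight* if, whenever $x\in\overline S$, there is a countable $D\subseteq S$ with $x\in\overline D$. Metrizable spaces are countably tight. The last paragraph of Section 8 shows that $[0,1]^{\omega_1}$ is not.

The fourth theorem uses one more notion.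

**Definition.** *$\omega_1$ is a precaliber of measure algebras* if for every probability space $(\Omega,\mathcal S,m)$ and sets $E_\alpha\in\mathcal S$ ($\alpha<\omega_1$) with $m(E_\alpha)>0$, there is an uncountable $S\subseteq\omega_1$ with $m(\bigcap_{\alpha\in J}E_\alpha)>0$ for all finite $J\subseteq S$.

For one particular probability space the condition may be easy. If $\Omega$ is countable with all subsets measurable, each $E_\alpha$ contains a point of positive mass, uncountably many $E_\alpha$ contain the same such point, and these form the required subfamily. For Lebesgue measure on $[0,1]$ there are no such points, and Section 4 shows that under CH the condition fails there.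

**Theorem 4.** $\ell_1(\omega_1)$ embeds into $C(L)$ for some Corson compact $L$ if and only if $\omega_1$ is not a precaliber of measure algebras. This is the case, for example, under CH. So in Theorem 2 one cannot replace $C(2^{\omega_1})$ by its subspace $\ell_1(\omega_1)$ in ZFC.

*Theorem 1 implies Theorem 2.* Let $L$ be Corson compact, $\kappa\ge\omega_1$, and suppose $C(2^\kappa)$ embeds into $C(L)$. By Theorem 1 some closed $Z\subseteq L$ maps continuously onto $2^\kappa$. But $Z$ is Corson compact, which contradicts Lemma A. $\blacksquare$

So everything rests on Theorem 1.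

## 4. The coordinate functions alone: $\ell_1(\omega_1)$ inside $C(L)$

Take $\kappa=\omega_1$. A natural first try looks only at the coordinate functions $g_\xi$ and hopes to find $r<s$ and many $\xi$ for which the pairs of closed sets given by "$Tg_\xi$ small" and "$Tg_\xi$ large" behave as independently as in Section 1. What do we know about the functions $Tg_\xi$? For finitely many reals $a_\xi$,
$$\Big\|\sum_\xi a_\xi(2g_\xi-1)\Big\|=\sum_\xi|a_\xi|,$$
because at the point $z$ with $z_\xi=1$ exactly when $a_\xi>0$ the sum is $\sum|a_\xi|$. So the functions $2g_\xi-1$ span a copy of $\ell_1(\omega_1)$ in $C(2^{\omega_1})$, and if $T$ is an embedding, their images span a copy of $\ell_1(\omega_1)$ in $C(L)$. If this lower $\ell_1$-estimate were enough to find a closed subspace of $L$ mapping onto $2^{\omega_1}$, then by Lemma A no $C(L)$ with $L$ Corson compact could contain $\ell_1(\omega_1)$. Under CH that is false. We now prove this, which is one direction of Theorem 4.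

**Step 1 (if $\omega_1$ is not a precaliber, then $\ell_1(\omega_1)$ embeds): the space $L$.** Let $(E_\alpha)_{\alpha<\omega_1}$ be sets of positive measure in a probability space $(\Omega,\mathcal S,m)$ for which no uncountable $S$ as in the definition exists. For some $n$ the set of $\alpha$ with $m(E_\alpha)\ge1/n$ is uncountable. Passing to this subfamily (it has no such $S$ either) and reindexing by $\omega_1$, assume $m(E_\alpha)\ge\delta>0$ for all $\alpha$. Let
$$\mathcal A=\Big\{B\subseteq\omega_1: m\Big(\bigcap_{\alpha\in J}E_\alpha\Big)>0\text{ for all finite }J\subseteq B\Big\},\qquad L=\{1_B:B\in\mathcal A\}\subseteq2^{\omega_1}.$$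
The set $L$ is closed: if $B\notin\mathcal A$, some finite $J\subseteq B$ has $m(\bigcap_{J}E_\alpha)=0$, and then no point of $2^{\omega_1}$ that is $1$ on $J$ belongs to $L$. Every $B\in\mathcal A$ is countable, since an uncountable one would be a forbidden $S$. So $L\subseteq\Sigma(\mathbb R^{\omega_1})$, and $L$ is Corson compact.

**Step 2: the coordinate functions of $L$ span $\ell_1(\omega_1)$.** Let $\pi_\alpha\in C(L)$ be the $\alpha$-th coordinate function and let $(a_\alpha)$ be finitely supported and not zero. Clearly $\|\sum a_\alpha\pi_\alpha\|\le\sum|a_\alpha|$. For a lower bound, put $P=\{\alpha:a_\alpha>0\}$. Replacing $a$ by $-a$ if needed, we may assume $\sum_Pa_\alpha\ge\frac12\sum|a_\alpha|$. We have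
$$\int\sum_{\alpha\in P}a_\alpha1_{E_\alpha}\,dm\ \ge\ \delta\sum_{\alpha\in P}a_\alpha .$$
The integrand is constant on each cell of the finite partition of $\Omega$ generated by $\{E_\alpha:\alpha\in P\}$. Since $m$ is a probability, on some cell of positive measure its value is at least $\delta\sum_Pa_\alpha$; otherwise the integral would be smaller. Let $B$ be the set of $\alpha\in P$ for which this cell is contained in $E_\alpha$. The cell has positive measure and lies in $\bigcap_{\alpha\in B}E_\alpha$, so $B\in\mathcal A$. On the cell the integrand equals $\sum_{\alpha\in B}a_\alpha$. Since $B\subseteq P$ and $\pi_\alpha(1_B)=1$ exactly for $\alpha\in B$,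
$$\Big(\sum_\alpha a_\alpha\pi_\alpha\Big)(1_B)=\sum_{\alpha\in B}a_\alpha\ge\delta\sum_{\alpha\in P}a_\alpha\ge\frac\delta2\sum_\alpha|a_\alpha| .$$
So $(\pi_\alpha)_{\alpha<\omega_1}$ is equivalent to the unit vector basis of $\ell_1(\omega_1)$, and $\ell_1(\omega_1)$ embeds into $C(L)$.

**Step 3: under CH, $\omega_1$ is not a precaliber.** More generally, suppose $[0,1]=\bigcup_{\beta<\omega_1}Z_\beta$ with every $Z_\beta$ Lebesgue null. Under CH we can take singletons. For $\alpha<\omega_1$ the set $\bigcup_{\beta<\alpha}Z_\beta$ is a countable union of null sets, hence null, so by inner regularity there is a compact $E_\alpha\subseteq[0,1]\setminus\bigcup_{\beta<\alpha}Z_\beta$ of positive measure. Suppose $S\subseteq\omega_1$ is uncountable and all finite intersections of the $E_\alpha$, $\alpha\in S$, have positive measure. Then they are nonempty, so by compactness there is $t\in\bigcap_{\alpha\in S}E_\alpha$. But $t\in Z_\beta$ for some $\beta$, and $S$ contains some $\alpha>\beta$, for which $t\notin E_\alpha$. This is a contradiction.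

So under CH there is a Corson compact $L$ with $\ell_1(\omega_1)$ inside $C(L)$, and by Lemma A no closed subspace of this $L$ maps onto $2^{\omega_1}$. The $\ell_1$-estimate on the images of the coordinate functions is therefore not enough, and the first try stops here. What it threw away is that $T$ is also defined on *products* of coordinate functions, that is, on indicators of clopen boxes, and hence controls what happens along decreasing sequences of boxes. We use this next.

## 5. A measure that charges a box with infinitely many fixed coordinates

From here to the end of Section 7, $T:C(2^\kappa)\to C(L)$ and $c>0$ are as in Theorem 1. Write $K=2^\kappa$. We use the Riesz representation theorem: $C(L)^*$ is the space $M(L)$ of finite signed regular Borel measures on $L$, and likewise for $K$. For $y\in L$ put $\nu_y=T^*\delta_y\in M(K)$, so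
$$Tf(y)=\int f\,d\nu_y\qquad(f\in C(K)).$$

**Notation.** For $A\subseteq\kappa$ let $\mathrm{Fn}(A)$ be the set of finite partial functions from $A$ to $\{0,1\}$. For any partial function $u$ from $\kappa$ to $\{0,1\}$ put $[u]=\{z\in K:z\supseteq u\}$. This is closed, and it is clopen if $u$ is finite. For $p\in\mathrm{Fn}(\kappa)$ and $\xi\in\kappa\setminus\operatorname{dom}p$ put
$$f_{p,\xi}=T\,1_{[p\cup\{(\xi,1)\}]}\in C(L),\qquad\text{so}\qquad f_{p,\xi}(y)=\nu_y\big([p\cup\{(\xi,1)\}]\big).\tag{4}$$

The functions $f_{\emptyset,\xi}$ are the $Tg_\xi$ of the first try. A nonempty $p$ is the localization that operator (3) forced on us.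

**Definition.** Let $p\subseteq q$ be in $\mathrm{Fn}(\kappa)$ and let $0<r<s$ be rational. We say $q$ is *$(p,r,s)$-realized by $y\in L$* if for all $\xi\in\operatorname{dom}q\setminus\operatorname{dom}p$
$$q(\xi)=1\ \Rightarrow\ |f_{p,\xi}(y)|>s,\qquad q(\xi)=0\ \Rightarrow\ |f_{p,\xi}(y)|<r.\tag{5}$$
We say $q$ is *$(p,r,s)$-realizable* if some $y\in L$ realizes it.

Example. For operator (3) we saw $|f_{\emptyset,\xi}|=1$ on all of $L$. So a $q$ that takes both values $0$ and $1$ is never $(\emptyset,r,s)$-realizable: that would require $1<r$ and $1>s$ with $r<s$. With $p=\{(0,1)\}$ and $0<r<s<1$, however, *every* $q\supseteq p$ in $\mathrm{Fn}(\kappa)$ is $(p,r,s)$-realized by each $(y,+)$ with $y\supseteq q$, since $f_{p,\xi}(y,+)=y_\xi$ when $y_0=1$.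

Our aim is to find one triple $(p,r,s)$ for which, as in this example, all finite patterns beyond some $q\supseteq p$ are realizable. The first step fixes an infinite pattern $x$ on a countable set and realizes it by a single $y$.

**Lemma B.** Let $A\subseteq\kappa$ be countably infinite and $x\in2^A$. Then there are a finite $p\subseteq x$, rationals $0<r<s$ and $y\in L$ such that every finite $q$ with $p\subseteq q\subseteq x$ is $(p,r,s)$-realized by $y$.

*Proof.* Let $F_0\subseteq F_1\subseteq\cdots$ be finite sets with union $A$, and let $f_k=1_{[x|F_k]}\in C(K)$. The clopen sets $[x|F_k]$ decrease to $[x]=\bigcap_k[x|F_k]$.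

**Step 1: find $y$ with $\nu_y([x])\ne0$.** Before the argument, note what does not suffice. We know $\|Tf_k\|\ge c$ for each $k$, so for each $k$ there is a point $y_k$ with $|\nu_{y_k}([x|F_k])|\ge c$, but $y_k$ may move with $k$. If $T$ is positive, the functions $Tf_k$ decrease, the compact sets $\{Tf_k\ge c\}$ are nonempty and decrease, and a common point works. For general $T$ there is no monotonicity, and a bounded sequence of continuous functions can tend to $0$ pointwise without tending to $0$ in norm (think of narrow tents on $[0,1]$ moving toward $0$). What rescues us is that the lower bound holds for all *convex combinations* of the $f_k$ too.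

Suppose $\nu_y([x])=0$ for every $y\in L$. By countable additivity,
$$Tf_k(y)=\nu_y([x|F_k])\longrightarrow\nu_y([x])=0\qquad\text{for every }y\in L.$$
Also $|Tf_k|\le\|T\|$ for all $k$. So for each $\mu\in M(L)$ the dominated convergence theorem for $|\mu|$ gives $\int Tf_k\,d\mu\to0$. By the Riesz theorem, $Tf_k\to0$ weakly in $C(L)$. Mazur's theorem says that a convex set has the same weak and norm closure. Hence $0$ is in the norm closure of the convex hull of $\{Tf_k\}$, and there is a convex combination $g$ of finitely many $f_k$ with $\|Tg\|<c$. But $0\le g\le1$, and $g=1$ on $[x]\ne\emptyset$ because every $f_k$ is. So $g\ge0$, $\|g\|=1$, and $\|Tg\|\ge c$. This contradiction gives the desired $y$.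

**Step 2: localize near $[x]$.** Fix $y$ with $a:=|\nu_y([x])|>0$. The variation $|\nu_y|$ is countably additive and finite, and $[x|F_k]\setminus[x]$ decreases to $\emptyset$. So there is $k$ such that, with $p=x|F_k$,
$$|\nu_y|\big([p]\setminus[x]\big)<\frac a4 .\tag{6}$$
Choose rationals $r,s$ with $a/4<r<s<3a/4$.

**Step 3: check (5).** Let $\xi\in A\setminus F_k$ and $D=[p\cup\{(\xi,1)\}]\subseteq[p]$, so $f_{p,\xi}(y)=\nu_y(D)$.

If $x(\xi)=1$, then $[x]\subseteq D\subseteq[p]$, and by (6)
$$|\nu_y(D)|\ge|\nu_y([x])|-|\nu_y|(D\setminus[x])\ge a-\frac a4=\frac{3a}4>s.$$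

If $x(\xi)=0$, then $D\cap[x]=\emptyset$, so $D\subseteq[p]\setminus[x]$ and $|\nu_y(D)|<a/4<r$.

If $p\subseteq q\subseteq x$ with $q$ finite, every $\xi\in\operatorname{dom}q\setminus\operatorname{dom}p$ lies in $A\setminus F_k$ and $q(\xi)=x(\xi)$, so (5) holds. $\square$

## 6. One triple for many patterns: Baire category, then closing off

In Lemma B everything depends on $x$: the point $y$, which is harmless, but also $p$, $r$ and $s$. We need them fixed. For a countable $A$ there are only countably many candidates $(p,r,s)$ with $p\in\mathrm{Fn}(A)$, while the patterns $x$ range over the whole Cantor space $2^A$. This is a situation for the Baire category theorem.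

**Lemma C.** Let $A\subseteq\kappa$ be countably infinite. There are $p\subseteq q$ in $\mathrm{Fn}(A)$ and rationals $0<r<s$ such that every $q'\in\mathrm{Fn}(A)$ with $q'\supseteq q$ is $(p,r,s)$-realizable.

*Proof.* For $p\in\mathrm{Fn}(A)$ and rationals $0<r<s$ let
$$X_{p,r,s}=\{x\in2^A: x\supseteq p\text{ and every finite }q\text{ with }p\subseteq q\subseteq x\text{ is }(p,r,s)\text{-realizable}\}.$$

**Step 1: $X_{p,r,s}$ is closed in $2^A$.** Let $x\notin X_{p,r,s}$. If $x\not\supseteq p$, then $x$ disagrees with $p$ at some $\xi\in\operatorname{dom}p$, and so does every $x'\in 2^A$ with $x'(\xi)=x(\xi)$. Otherwise some finite $q$ with $p\subseteq q\subseteq x$ is not $(p,r,s)$-realizable, and then no $x'\in2^A$ with $x'\supseteq q$ is in $X_{p,r,s}$. In both cases a neighborhood of $x$ misses $X_{p,r,s}$.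

**Step 2: one of them contains a basic open set.** By Lemma B, $2^A$ is the union of the countably many sets $X_{p,r,s}$. The space $2^A$ is compact, metrizable and nonempty, so by the Baire category theorem some $X_{p,r,s}$ has nonempty interior. So there is $q\in\mathrm{Fn}(A)$ such that every $x\in2^A$ with $x\supseteq q$ lies in $X_{p,r,s}$.

**Step 3: conclusion.** All these $x$ contain $p$, and this forces $p\subseteq q$: if $\xi\in\operatorname{dom}p$ and either $\xi\notin\operatorname{dom}q$ or $q(\xi)\ne p(\xi)$, then some $x\supseteq q$ has $x(\xi)\neq p(\xi)$. Now let $q'\in\mathrm{Fn}(A)$ with $q'\supseteq q$. Extend $q'$ to some $x\in2^A$. Then $x\in X_{p,r,s}$ and $p\subseteq q'\subseteq x$, so $q'$ is $(p,r,s)$-realizable. $\square$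

For $\kappa=\omega$ we may take $A=\kappa$. For uncountable $\kappa$ the data in Lemma C depend on $A$, and we need them to work for all patterns on $\kappa$. Note that whether a given $q$ is $(p,r,s)$-realizable has nothing to do with $A$: the definition speaks of all $y\in L$ and of the functions $f_{p,\xi}$. So a failure on $\kappa$ is witnessed by finite functions, and a countable $A$ can be built large enough to contain all the relevant witnesses.

**Lemma D.** There are $p\subseteq q$ in $\mathrm{Fn}(\kappa)$ and rationals $0<r<s$ such that every $q'\in\mathrm{Fn}(\kappa)$ with $q'\supseteq q$ is $(p,r,s)$-realizable.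

*Proof.* Suppose not. Then for all $p\subseteq q$ in $\mathrm{Fn}(\kappa)$ and rationals $0<r<s$ we may choose
$$e(p,r,s,q)\in\mathrm{Fn}(\kappa),\qquad e(p,r,s,q)\supseteq q,\qquad e(p,r,s,q)\text{ not }(p,r,s)\text{-realizable}.$$

**Step 1: a countable set closed under $e$.** Start with a countably infinite $A_0\subseteq\kappa$. Let $A_{n+1}$ be the union of $A_n$ and all sets $\operatorname{dom}e(p,r,s,q)$ with $p\subseteq q$ in $\mathrm{Fn}(A_n)$ and $0<r<s$ rational. If $A_n$ is countable, so is $\mathrm{Fn}(A_n)$, and $A_{n+1}$ is a countable union of countable sets. Put $A=\bigcup_nA_n$, which is countably infinite. If $p\subseteq q$ are in $\mathrm{Fn}(A)$, then $\operatorname{dom}q$ is finite and so is contained in some $A_n$, whence $e(p,r,s,q)\in\mathrm{Fn}(A_{n+1})\subseteq\mathrm{Fn}(A)$.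

**Step 2: contradiction with Lemma C.** Apply Lemma C to this $A$ to get $p\subseteq q$ in $\mathrm{Fn}(A)$ and $r<s$. Then $q'=e(p,r,s,q)$ is in $\mathrm{Fn}(A)$ and contains $q$, so it is $(p,r,s)$-realizable by Lemma C. By its choice it is not. $\square$

## 7. The Cantor cube in $L$

We finish the proof of Theorem 1. Take $p,q,r,s$ from Lemma D and let $I=\kappa\setminus\operatorname{dom}q$. As $\operatorname{dom}q$ is finite and $\kappa$ infinite, $|I|=\kappa$.

**Step 1: independent pairs of closed sets.** For $\xi\in I$ let
$$E^0_\xi=\{y\in L:|f_{p,\xi}(y)|\le r\},\qquad E^1_\xi=\{y\in L:|f_{p,\xi}(y)|\ge s\}.$$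
These are closed, and they are disjoint since $r<s$. Let $J\subseteq I$ be finite and $i:J\to\{0,1\}$. By Lemma D, $q\cup i$ is $(p,r,s)$-realized by some $y$. Each $\xi\in J$ lies outside $\operatorname{dom}q\supseteq\operatorname{dom}p$, so (5) gives $|f_{p,\xi}(y)|>s$ if $i(\xi)=1$ and $|f_{p,\xi}(y)|<r$ if $i(\xi)=0$. Hence
$$\bigcap_{\xi\in J}E^{i(\xi)}_\xi\ne\emptyset.\tag{7}$$

**Step 2: the closed subspace and the map.** Let $Z=\bigcap_{\xi\in I}(E^0_\xi\cup E^1_\xi)$. It is closed in $L$. For $y\in Z$ and $\xi\in I$ let $h(y)(\xi)$ be the unique $j\in\{0,1\}$ with $y\in E^j_\xi$. This defines $h:Z\to2^I$. Each coordinate of $h$ is continuous, because $E^0_\xi\cap Z$ and $E^1_\xi\cap Z$ are complementary closed subsets of $Z$. So $h$ is continuous.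

**Step 3: $h$ is onto.** For $i\in2^I$ we have $h^{-1}(i)=\bigcap_{\xi\in I}E^{i(\xi)}_\xi$. By (7) this family of closed subsets of the compact space $L$ has the finite intersection property, so the intersection is nonempty.

Since $2^I$ is homeomorphic to $2^\kappa$, Theorem 1 is proved. $\blacksquare$

With Section 3 this also proves Theorem 2. So $C(2^{\omega_1})$ embeds into no $C(L)$ with $L$ Corson compact, in ZFC, whatever the value of $2^{\aleph_1}$ and whether or not MA holds.

## 8. Which compact $L$ admit $C(2^\kappa)$ in $C(L)$

Theorem 1 has a converse, and this gives Theorem 3. We prove the implications $1\Rightarrow4\Rightarrow3\Rightarrow2\Rightarrow1$ between its four conditions.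

**$1\Rightarrow4$.** This is Theorem 1.

**$4\Rightarrow3$: pass from $2^\kappa$ to $[0,1]^\kappa$ and extend to all of $L$.** Let $Z\subseteq L$ be closed and map continuously onto $2^\kappa$. Since $\kappa\cdot\omega=\kappa$, we have $2^\kappa\cong(2^\omega)^\kappa$. The space $2^\omega$ maps continuously onto $[0,1]$ by $z\mapsto\sum_n z_n2^{-n-1}$, so $(2^\omega)^\kappa$ maps onto $[0,1]^\kappa$. This gives a continuous surjection $Z\to[0,1]^\kappa$. By Tietze's theorem each of its coordinate functions $Z\to[0,1]$ extends to a continuous function $L\to[0,1]$. Together the extensions form a continuous map $L\to[0,1]^\kappa$ whose restriction to $Z$ is already onto.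

**$3\Rightarrow2$: use the averaging operator of Section 1.** Let $\varphi:L\to[0,1]^\kappa$ be a continuous surjection. Then $g\mapsto g\circ\varphi$ embeds $C([0,1]^\kappa)$ isometrically into $C(L)$. Compose it with the isometric embedding $E$ of (2).

**$2\Rightarrow1$.** This is trivial.

**Transfer from $K$ to $L$.** Suppose $C(K)$ embeds into $C(L)$ and $K$ maps continuously onto $[0,1]^\kappa$. By $3\Rightarrow2$ for $K$, $C(2^\kappa)$ embeds into $C(K)$, hence into $C(L)$. By $1\Rightarrow3$ for $L$, $L$ maps continuously onto $[0,1]^\kappa$.

**Countably tight $L$.** We show that countable tightness passes to continuous images and that $[0,1]^{\omega_1}$ does not have it.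

Let $f:L\to M$ be a continuous surjection of compact spaces with $L$ countably tight, and let $m\in\overline S$ with $S\subseteq M$. The set $f[\overline{f^{-1}(S)}]$ is compact, hence closed, and it contains $S$ because $f$ is onto. So $m=f(l)$ for some $l\in\overline{f^{-1}(S)}$. Choose a countable $D\subseteq f^{-1}(S)$ with $l\in\overline D$. Then $f[D]$ is a countable subset of $S$ and $m\in\overline{f[D]}$. So $M$ is countably tight.

Now let $S$ be the set of points of $[0,1]^{\omega_1}$ with countable support. The point $(1,1,1,\dots)$ is in $\overline S$, since a basic neighborhood restricts only finitely many coordinates. If $D\subseteq S$ is countable, some coordinate $\xi<\omega_1$ is outside all the supports of points of $D$. Then every point of $\overline D$ vanishes at $\xi$, so $(1,1,1,\dots)\notin\overline D$. Hence $[0,1]^{\omega_1}$ is not countably tight, a countably tight $L$ fails condition 3 for $\kappa=\omega_1$, and therefore it fails condition 1. $\blacksquare$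

## 9. When $\omega_1$ is a precaliber: the dual ball is Corson compact

Section 4 proved that $\ell_1(\omega_1)$ embeds into some $C(L)$ with $L$ Corson compact if $\omega_1$ is not a precaliber of measure algebras, and that CH is such a case. It also showed that $\ell_1(\omega_1)$ is a subspace of $C(2^{\omega_1})$. Since CH is consistent with ZFC (assuming that ZFC is consistent), ZFC does not prove Theorem 2 with $\ell_1(\omega_1)$ in place of $C(2^{\omega_1})$. The remaining part of Theorem 4 is the converse.

**Lemma E.** Suppose $\omega_1$ is a precaliber of measure algebras, and let $L$ be Corson compact. Then the unit ball $B_{M(L)}$ with the weak$^*$ topology is Corson compact.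

*Proof.* Let $L\subseteq\Sigma(\mathbb R^\Gamma)$ be compact.

**Step 1: each measure sees only countably many coordinates.** For $\mu\in M(L)$ let $\Gamma_\mu=\{\gamma\in\Gamma:|\mu|(\{y\in L:y_\gamma\ne0\})>0\}$. We claim that $\Gamma_\mu$ is countable. This is clear for $\mu=0$, so let $\mu\ne0$ and suppose $\Gamma_\mu$ is uncountable. Since $\{y_\gamma\ne0\}=\bigcup_n\{|y_\gamma|\ge1/n\}$, there is an $n$ such that $|\mu|(\{y\in L:|y_\gamma|\ge1/n\})>0$ for uncountably many $\gamma$. Choose $\omega_1$ of these $\gamma$ and apply the precaliber property to the corresponding sets and the probability measure $|\mu|/\|\mu\|$. For uncountably many $\gamma$ the compact sets $\{y\in L:|y_\gamma|\ge1/n\}$ then have the finite intersection property, so they have a common point. This is a point of $L$ with uncountable support, a contradiction.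

**Step 2: test against monomials.** Let $\mathcal M$ consist of $1$ and all monomials in the coordinate functions $y\mapsto y_\gamma$, as elements of $C(L)$. Suppose $g\in\mathcal M$ is a monomial that involves some $\gamma\notin\Gamma_\mu$. Then $g=0$ off the $|\mu|$-null set $\{y_\gamma\ne0\}$, and $\mu(g)=\int g\,d\mu=0$. So if $\mu(g)\ne0$, then $g$ is $1$ or a monomial in the countably many coordinates from $\Gamma_\mu$, and there are only countably many of these. Hence $(\mu(g))_{g\in\mathcal M}\in\Sigma(\mathbb R^{\mathcal M})$.

**Step 3: the embedding.** The linear span of $\mathcal M$ is an algebra that contains the constants and separates the points of $L$, so it is dense in $C(L)$ by the Stone–Weierstrass theorem. Therefore $\mu\mapsto(\mu(g))_{g\in\mathcal M}$ is injective on $M(L)$. It is weak$^*$ continuous, and $B_{M(L)}$ is weak$^*$ compact, so it embeds $(B_{M(L)},w^*)$ homeomorphically into $\Sigma(\mathbb R^{\mathcal M})$. $\square$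

*End of the proof of Theorem 4.* Suppose $\omega_1$ is a precaliber of measure algebras, $L$ is Corson compact, and $U:\ell_1(\omega_1)\to C(L)$ is an embedding.

**Step 1: $U^*$ covers the unit ball of $\ell_\infty(\omega_1)$.** Let $\varphi\in\ell_\infty(\omega_1)=\ell_1(\omega_1)^*$ with $\|\varphi\|\le1$. The functional $\varphi\circ U^{-1}$ on the range of $U$ has norm at most $\rho:=\|U^{-1}\|$. By the Hahn–Banach theorem it extends to some $\mu\in M(L)$ with $\|\mu\|\le\rho$, and then $U^*\mu=\varphi$. So
$$U^*[\rho B_{M(L)}]\supseteq B_{\ell_\infty(\omega_1)}=[-1,1]^{\omega_1}.$$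

**Step 2: a Corson compact space that maps onto a cube.** The operator $U^*$ is $w^*$-$w^*$ continuous. Its $\alpha$-th coordinate is $\mu\mapsto\mu(Ue_\alpha)$, so as a map from $\rho B_{M(L)}$ to $\mathbb R^{\omega_1}$ with the product topology it is continuous. The set $\{-1,1\}^{\omega_1}$ is closed in $\mathbb R^{\omega_1}$, so $Z=\{\mu\in\rho B_{M(L)}:U^*\mu\in\{-1,1\}^{\omega_1}\}$ is weak$^*$ closed in $\rho B_{M(L)}$. The ball $\rho B_{M(L)}$ is homeomorphic to $B_{M(L)}$, which is Corson compact by Lemma E. So $Z$ is Corson compact, and by Step 1 $U^*$ maps it onto $\{-1,1\}^{\omega_1}\cong2^{\omega_1}$. This contradicts Lemma A. $\blacksquare$
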